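# Smoothness of $GL_p\times GL_q$-orbit closures on the flag variety, read off from one Kazhdan–Lusztig–Vogan polynomial

## 1. A line off a hyperplane: the case $q=1$

Let $n=p+q$, $G=GL_n(\mathbb C)$, let $B\subset G$ be the upper triangular matrices, and let
$$\theta=\mathrm{diag}(\underbrace{1,\dots,1}_{p},\underbrace{-1,\dots,-1}_{q}),\qquad K=GL_p\times GL_q=\{g\in G:\ g\theta=\theta g\}.$$
The group $K$ acts on the flag variety $G/B$ by left translation, with finitely many orbits. The closure of an orbit can be singular. There is a cohomological measurement of how singular it is along a smaller orbit: a polynomial built from intersection cohomology, equal to $1$ at smooth points. The question of this talk is whether the measurement is faithful. If it says "no singularity" along one orbit, is the closure really smooth there?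

We replace flags by matrices. Put
$$X=\{M\in \mathrm{Mat}_n:\ M^2=1,\ \operatorname{tr}M=p-q\},$$
with $B$ acting by conjugation. The map $G\to X$, $g\mapsto g^{-1}\theta g$, is onto, with fibers the cosets $Kg$, so $X\cong K\backslash G$. Both maps
$$G/B\longleftarrow G\longrightarrow X$$
are smooth, and $K$-orbits on $G/B$ and $B$-orbits on $X$ both correspond to $K\times B$-orbits on $G$. Smoothness of an orbit closure at a point can therefore be tested on either side.

Take $q=1$. For $M\in X$ the matrix $\Pi=(1-M)/2$ is a projection of trace $1$, hence of rank one. It is the same thing as the pair $(\ell,H)=(\operatorname{im}\Pi,\ker\Pi)$, a line and a hyperplane with $\ell\not\subset H$. If $\ell$ is spanned by $u$ and $H$ is the kernel of a row vector $v$, then $\Pi=uv/(vu)$. So $X$ is isomorphic to an open subset of $\mathbb P^{n-1}\times(\mathbb P^{n-1})^\vee$.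

Let $v_1,\dots,v_n$ be the standard basis and $C_k=\langle v_1,\dots,v_k\rangle$. For $i\le j$ put
$$Z_{ij}=\{(\ell,H)\in X:\ \ell\subset C_j,\ H\supset C_{i-1}\}.$$

**Special case $q=1$.** The $Z_{ij}$ with $i\le j$ are exactly the $B$-orbit closures in $X$, and all of them are smooth.

*Proof.* $Z_{ij}$ is closed in $X$. It is a nonempty open subset of $\mathbb P(C_j)\times\mathbb P((\mathbb C^n/C_{i-1})^*)$, so it is smooth and irreducible. Given $(\ell,H)$, let $j$ be minimal with $\ell\subset C_j$ and let $i-1$ be maximal with $C_{i-1}\subset H$. Then $i\le j$, since otherwise $\ell\subset C_j\subset C_{i-1}\subset H$. So $X$ is the disjoint union of the sets $Z_{ij}^\circ$ on which these invariants are $(i,j)$, and $Z_{ij}^\circ$ is open and nonempty in $Z_{ij}$. It remains to see that $Z^\circ_{ij}$ is one $B$-orbit.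

We look for a basis $v_k'\in\mathbb C^\times v_k+C_{k-1}$ in which $\Pi$ has a matrix depending only on $(i,j)$. Let $v_j'=u$ span $\ell$. For $k<i$ put $v_k'=v_k\in H$. For $k>i$, $k\ne j$, choose $v_k'\in (v_k+\mathbb Cv_i)\cap H$, which is possible because $v_i\notin H$. If $i<j$, then $\Pi v_i=su$ with $s\ne0$, and we put $v_i'=v_i/s$. Then $\Pi v_j'=v_j'$, $\Pi v_i'=v_j'$ if $i<j$, and $\Pi v'_k=0$ for the other $k$. $\square$

So for $q=1$ both properties, smoothness and triviality of the polynomial, hold everywhere, and the question has the answer "yes". What changes for larger $q$? Then $M$ is a pair of complementary subspaces of dimensions $p$ and $q$. Closures can be cut out by conditions on $M$ that are not conditions on the two subspaces separately, and they become singular. For $p=q=2$ we shall see in Section 3 that the closure $\{M\in X: M_{41}=0\}$ looks, near $\mathrm{diag}(1,-1,-1,1)$, like a quadric cone times an affine space. So a criterion is needed, and we must find out whether the cohomological one detects every singularity.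

## 2. Clans, Kazhdan–Lusztig–Vogan polynomials, and the theorem

**Definition (clan).** A $(p,q)$-*clan* is a string $c_1\cdots c_n$ in which each $c_i$ is $+$, $-$ or a natural number, every number that occurs occurs exactly twice, and the number of $+$'s minus the number of $-$'s is $p-q$. Clans differing by a relabelling of the numbers are identified.

For $p=q=1$ the clans are $+-$, $-+$, $11$. The $K$-orbits on $G/B$ are indexed by the $(p,q)$-clans. We write $\mathcal O_\gamma$ for the orbit, $Y_\gamma=\overline{\mathcal O_\gamma}$, and $\alpha\le\gamma$ (Bruhat order) when $\mathcal O_\alpha\subseteq Y_\gamma$. Representatives are as follows.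

**Fact (Y)** (Matsuki–Oshima; Yamamoto, Represent. Theory 1 (1997)). $\mathcal O_\alpha$ contains the flag $F_i=\langle v_1,\dots,v_i\rangle$ where $v_i$ is a basis vector of $\mathbb C^p$ (resp. $\mathbb C^q$) if $\alpha_i=+$ (resp. $-$), and $v_i=e+e'$, $v_j=e-e'$ with basis vectors $e\in\mathbb C^p$, $e'\in\mathbb C^q$ if $\alpha_i=\alpha_j$ is a number and $i<j$. All basis vectors used are distinct.

Let $O_\alpha\subset X$ be the $B$-orbit corresponding to $\mathcal O_\alpha$, and $Z_\alpha$ its closure. If $g$ has columns $v_i$ as in (Y), then $g^{-1}\theta g$ is the matrix of $\theta$ in the basis $v$. Since $\theta(e+e')=e-e'$, the orbit $O_\alpha$ contains the matrix $a=a_\alpha$ given, with $v_i$ now again the standard basis, by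
$$a v_i=\pm v_i\ \text{ if }\alpha_i=\pm,\qquad a\text{ swaps }v_i\text{ and }v_j\ \text{ if }\alpha_i=\alpha_j\text{ is a number}.$$
Call a basis $v_i'\in\mathbb C^\times v_i+\langle v_1,\dots,v_{i-1}\rangle$ *triangular*; these are the bases $v_i'=bv_i$, $b\in B$. Hence $M\in O_\alpha$ if and only if $M$ has matrix $a_\alpha$ in some triangular basis. For $q=1$, the orbit $Z_{ii}^\circ$ of Section 1 is the clan with $-$ in position $i$ and $+$ elsewhere. For $i<j$, $Z^\circ_{ij}$ is the clan with a pair in positions $i,j$ and $+$ elsewhere, since there $\operatorname{im}\Pi=\langle v_i-v_j\rangle$ and $\ker\Pi$ is spanned by $v_i+v_j$ and the other $v_k$.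

The stabilizer $\{b\in B: ba=ab\}$ consists of the invertible elements of a linear space of matrices, so it is connected. Stabilizers in $K$ of points of $\mathcal O_\alpha$ are isomorphic to it.

**Intersection cohomology.** Cohomology has $\mathbb C$-coefficients. For an equidimensional variety $Y$, $IC(Y)$ is the intermediate extension of the constant sheaf on the smooth locus, normalized to be $\mathbb C$ in degree $0$ there. With this normalization, $f^*IC(Y)=IC(Y')$ for a smooth map $f:Y'\to Y$. By Deligne's construction $IC(Y)$ lives in degrees $\ge0$, and $\mathcal H^0(IC(Y))=j_*\mathbb C$ (underived), where $j$ is the inclusion of the smooth locus; for an orbit closure we may take the inclusion of the open orbit. So the stalk of $\mathcal H^0$ at $x$ has one dimension for each local branch at $x$.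

**Fact (LV)** (Lusztig–Vogan, Invent. Math. 71 (1983); Mars–Springer, Represent. Theory 2 (1998)). The stalk cohomology of $IC(Y_\gamma)$ vanishes in odd degrees, and for $x\in\mathcal O_\beta$ the Kazhdan–Lusztig–Vogan polynomial is
$$P_{\gamma,\beta}(q)=\sum_i\dim\mathcal H^{2i}(IC(Y_\gamma))_x\,q^i .$$
(Here $q$ is a variable.) Only trivial local systems occur, because stabilizers are connected.

Put $r_\beta:=P_{\gamma,\beta}(1)$, the total stalk rank. For $\beta\le\gamma$ the stalk of $j_*\mathbb C$ contains the constants, so $P_{\gamma,\beta}(0)\ge1$. Since coefficients are $\ge0$,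
$$r_\beta\ge1,\qquad r_\beta=1\iff P_{\gamma,\beta}=1 .$$

$Y_\gamma$ is called *rationally smooth along* $\mathcal O_\alpha$ if $P_{\gamma,\alpha}(q)=1$, and *globally rationally smooth* if this holds for every $\alpha\le\gamma$. It is *smooth on* $\mathcal O_\alpha$ if it is smooth at one, equivalently every, point of $\mathcal O_\alpha$. McGovern proved that $Y_\gamma$ is globally rationally smooth if and only if it is smooth. The statement orbit by orbit was posed as a problem in Woo, Wyser, Yong, "Governing singularities of symmetric orbit closures", arXiv:1701.02774 (2017). The answer is yes.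

**Theorem A.** Let $\alpha\le\gamma$ be $(p,q)$-clans. Then $P_{\gamma,\alpha}(q)=1$ if and only if $Y_\gamma$ is smooth on $\mathcal O_\alpha$.

One direction is immediate: if $Y_\gamma$ is smooth on $\mathcal O_\alpha$, then $IC(Y_\gamma)=\mathbb C$ near $\mathcal O_\alpha$, so $P_{\gamma,\alpha}=1$. We prove "$\Rightarrow$". The hypothesis concerns the single orbit $\mathcal O_\alpha$; nothing is assumed about $P_{\gamma,\beta}$ for $\alpha<\beta\le\gamma$.

The theorem cannot be a formality about $IC$. Two varieties to keep in mind:

* The cusp $x^3=y^2$. Its normalization $\nu:\mathbb C\to S$ is a homeomorphism and $IC(S)=\nu_*\mathbb C=\mathbb C_S$, but $S$ is singular at $0$.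
* The cone $xz=y^2$ in $\mathbb C^3$, which is $\mathbb C^2/\{\pm1\}$ via $(s,t)\mapsto(s^2,st,t^2)$. Here $IC(S)$ is the invariant part of the pushforward of $\mathbb C_{\mathbb C^2}$, so $IC(S)=\mathbb C_S$. Again $S$ is singular at $0$.

So we must find what in our situation excludes these two shapes.

## 3. A slice with a contracting torus

The purpose of this section is to cut $Z_\gamma$ by an explicit affine space through $a_\alpha$, transversal to $O_\alpha$, on which a torus acts with positive weights.

Fix $\alpha$, let $a=a_\alpha$, and let $w$ be the underlying involution of $\{1,\dots,n\}$: it exchanges the two positions of a number and fixes the positions of signs. Let $\tau=\mathrm{Ad}(a)$; then $\tau E_{ij}=\pm E_{w(i)w(j)}$. Define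
$$\mathfrak n^\sharp=\langle E_{ij}: i>j,\ w(i)>w(j)\rangle,\qquad \mathfrak n=\{m\in\mathfrak n^\sharp:\tau m=-m\},\qquad \varphi(m)=\exp(m)a\quad(m\in\mathfrak n).$$
From $am a^{-1}=-m$ we get $\exp(m/2)\,a\,\exp(-m/2)=\exp(m)a$, so $\varphi(m)$ is conjugate to $a$ and $\varphi:\mathfrak n\to X$.

Let $T$ be the diagonal torus and $A=\{t\in T:ta=at\}=\{t:t_{w(i)}=t_i\}$, a torus contained in $B$. It acts on $\mathfrak n$ by conjugation, and $\varphi(tmt^{-1})=t\varphi(m)t^{-1}$ for $t\in A$. The cocharacter $\lambda(s)=\mathrm{diag}(s^{i+w(i)})$ of $A$ has on $E_{ij}\in\mathfrak n^\sharp$ the weight $(i-j)+(w(i)-w(j))>0$. So $\lambda(s)m\lambda(s)^{-1}\to0$ as $s\to0$.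

**Lemma 1.** The map $\mu:B\times\mathfrak n\to X$, $(b,m)\mapsto b\varphi(m)b^{-1}$, is smooth, and $\dim\mathfrak n=\operatorname{codim}_XO_\alpha$.

*Proof.* $X$ is a conjugacy class and $[Y,a]=(Y-\tau Y)a$, so
$$T_aX=\{Z'a:\tau Z'=-Z'\},\qquad d\mu_{(1,0)}(Y,m)=(Y-\tau Y+m)a .$$
*Surjectivity at $(1,0)$.* The $(-1)$-eigenspace of $\tau$ is spanned by the elements $E_{ij}-\tau E_{ij}$. If $i\le j$, this is $Y-\tau Y$ with $Y=E_{ij}\in\mathfrak b$. If $w(i)\le w(j)$, it is $-(Y-\tau Y)$ with $Y=\tau E_{ij}=\pm E_{w(i)w(j)}\in\mathfrak b$. Otherwise $i>j$ and $w(i)>w(j)$, and it lies in $\mathfrak n$.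

*Dimension.* Let $Y\in\mathfrak b$, $k>l$ and $w(k)>w(l)$. Then $Y$ has no component along $E_{kl}$ because $k>l$, and $\tau Y$ has none because it is a combination of $E_{w(i)w(j)}$ with $i\le j$. So $Y-\tau Y$ has no component in $\mathfrak n^\sharp$, and $T_aX=T_aO_\alpha\oplus\mathfrak na$.

*Smoothness everywhere.* The smooth locus of $\mu$ is open. It is stable under left translation by $B$, so it is $B\times\Omega'$ with $\Omega'\ni0$ open. Since $\mu(bt^{-1},tmt^{-1})=\mu(b,m)$ for $t\in A$, the set $\Omega'$ is $A$-stable. For any $m$, $\lambda(s)m\lambda(s)^{-1}\in\Omega'$ for small $s$, so $m\in\Omega'$. $\square$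

Fix $\alpha\le\gamma$ and let $S=\varphi^{-1}(Z_\gamma)$ as a scheme; it is closed, $A$-stable, and contains $0$. Put $d=\dim O_\gamma-\dim O_\alpha$. The scheme $\mu^{-1}(Z_\gamma)$ is $B$-stable with fiber $S$ over $b=1$, so it equals $B\times S$, and $B\times S\to Z_\gamma$ is smooth of relative dimension $\dim B+\dim\mathfrak n-\dim X=\dim B-\dim O_\alpha$. Consequences:

* $S$ is reduced and equidimensional of dimension $d$, and $S$ is smooth at $m$ if and only if $Z_\gamma$ is smooth at $\varphi(m)$.
* Put $F:=\varphi^*IC(Z_\gamma)\in D^b_A(S)$. Since $IC(Z_\gamma)$ is $B$-equivariant, the pullback of $F$ to $B\times S$ is $\mu^*IC(Z_\gamma)=IC(B\times S)$. Hence $F=IC(S)$. The total stalk rank $r_m$ of $F$ at $m$ is $r_\beta$ if $\varphi(m)\in O_\beta$, all stalks of $F$ are in even degrees, and Verdier duality gives $\mathbb DF\cong F[2d]$.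
* If $m\in S\setminus0$ and $\varphi(m)\in O_\beta$, then $\alpha\le\beta\le\gamma$ and $\dim O_\beta>\dim O_\alpha$. Indeed $\beta\le\gamma$ because $Z_\gamma$ is a union of orbits. As $\mu^{-1}(O_\alpha)=B\times\varphi^{-1}(O_\alpha)$ has dimension $\dim B$, the set $\varphi^{-1}(O_\alpha)$ is finite. It is stable under the connected contracting group $\lambda(\mathbb C^\times)$, so it is $\{0\}$, and $\beta\ne\alpha$. Finally $a=\lim_{s\to0}\lambda(s)\varphi(m)\lambda(s)^{-1}\in\overline{O_\beta}$.

So Theorem A becomes a statement about one variety $S\subset\mathfrak n$: if $IC(S)_0=\mathbb C$, then $S$ is smooth at $0$.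

**Example (a quadric cone).** Let $p=q=2$, $\gamma=1212$ and $\alpha={+}{-}{-}{+}$. Here $w=1$, $a=\mathrm{diag}(1,-1,-1,1)$, and $\mathfrak n$ is spanned by the $E_{ij}$ with $i>j$ and opposite signs: $E_{21},E_{31},E_{42},E_{43}$. First we identify $Z_\gamma$. For $b\in B$ we have $(bMb^{-1})_{41}=b_{44}b_{11}^{-1}M_{41}$, so $\{M_{41}=0\}$ is a closed $B$-stable hypersurface of the irreducible variety $X$, and its components are closures of codimension-one orbits on which $M_{41}$ vanishes. On $O_\beta$ this entry vanishes exactly when $\beta$ does not pair positions $1$ and $4$. By Lemma 1 codimensions are the numbers $\dim\mathfrak n$. They are $2,1,0$ for $1122,1212,1221$. For a clan with one pair $\{c<d\}$ the codimension is $1$ (for the two opposite signs) plus the number of signs outside the interval $[c,d]$. It is $4$ for clans without numbers. (All this follows from the weight list in Section 4.) So the codimension-one clans are $1212$, $1{+}{-}1$, $1{-}{+}1$, and $Z_{1212}=\{M_{41}=0\}$. On the slice, $\exp(m)=1+m+m^2/2$ gives $M_{41}=\frac12(m_{42}m_{21}+m_{43}m_{31})$.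 Hence $S$ is the nondegenerate quadric cone $m_{42}m_{21}+m_{43}m_{31}=0$ in $\mathbb C^4$, with $d=3$, singular at $0$. We shall see at the end of Section 7, with no further computation of $IC$, that $P_{\gamma,\alpha}\neq1$.

## 4. Weights of the slice, and its two-dimensional weight spaces

We need the $A$-weights of $\mathfrak n$ and their multiplicities. Call the $w$-orbits *blocks*: a block is a position carrying a sign, or a pair $\{c<d\}$. The character group $X(A)$ is free on characters $\varepsilon_I$, $I$ a block. If $i\in I$, $j\in J$, then $E_{ij}$ has weight $\varepsilon_I-\varepsilon_J$. No root vector of $\mathfrak n^\sharp$ has $I=J$: for $I=\{c<d\}$ and $E_{dc}$ one has $w(d)=c<d=w(c)$. Let $\chi=\varepsilon_I-\varepsilon_J$. The conditions $i>j$, $w(i)>w(j)$ give: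

* $I=\{i\}$, $J=\{j\}$: $\dim\mathfrak n_\chi=1$ if $i>j$ and the signs are opposite, else $0$ (here $\tau E_{ij}=\pm E_{ij}$, with sign $-$ exactly for opposite signs).
* $I=\{i\}$, $J=\{c<d\}$: $\dim\mathfrak n_\chi=1$ if $i>d$, else $0$ ($\tau$ exchanges $E_{ic},E_{id}$ up to sign, and both need $i>c$ and $i>d$).
* $I=\{c<d\}$, $J=\{j\}$: $\dim\mathfrak n_\chi=1$ if $j<c$, else $0$.
* $I=\{c<d\}$, $J=\{c'<d'\}$: $\dim\mathfrak n_\chi=[c>c'\text{ and }d>d']+[c>d']$. The first term comes from $E_{cc'}-E_{dd'}$, the second from $E_{dc'}-E_{cd'}$, which needs $d>c'$ and $c>d'$.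

So $\dim\mathfrak n_\chi\le2$, with equality if and only if $I$ and $J$ are pairs and $J$ lies entirely to the left of $I$.

Since $\langle\chi,\lambda\rangle>0$ for all weights, $\chi$ and $-\chi$ are never both weights. Hence *distinct weights of $\mathfrak n$ are non-proportional*. Each $\chi$ is primitive in $X(A)$, so $A_\chi:=\ker\chi$ is a torus, and $\mathfrak n^{A_\chi}=\mathfrak n_\chi$. Moreover:

**(W)** If $0\ne y\in\mathfrak n$ and $\dim Ay\le1$, then $y$ lies in a single weight space. Indeed $\dim Ay$ is the rank of the span of the weights in which $y$ has nonzero components.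

For $m\in\mathfrak n_\chi$ we have $m^2=0$, as $I\ne J$, so $\varphi(m)=a+ma$. The next lemma lists the orbits that a two-dimensional weight space meets.

**Lemma 2.** Let $c'<d'<c<d$, $J=\{c',d'\}$, $I=\{c,d\}$ be pairs of $\alpha$, $\chi=\varepsilon_I-\varepsilon_J$, and write $m=x(E_{cc'}-E_{dd'})+y(E_{dc'}-E_{cd'})$ on $\mathfrak n_\chi$. Let $\beta_1,\beta_2,\beta_3,\gamma_0$ be obtained from $\alpha$ by replacing the pattern $1122$ in positions $c',d',c,d$ by $1212$, $1{+}{-}1$, $1{-}{+}1$, $1221$. Then $\varphi$ maps $\{x=0\}\setminus0$ into $O_{\beta_1}$, $\{x=y\}\setminus0$ into $O_{\beta_2}$, $\{x=-y\}\setminus0$ into $O_{\beta_3}$, and the complement of the three lines into $O_{\gamma_0}$. Moreover, the slice space $\mathfrak n^{(\beta_i)}$ at each $\beta_i$ has a weight $\chi'$ with $\dim\mathfrak n^{(\beta_i)}_{\chi'}=1$ whose nonzero vectors are mapped into $O_{\gamma_0}$ by $\varphi^{(\beta_i)}$.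

*Proof.* The other basis vectors are untouched, so write $1,2,3,4$ for $c',d',c,d$. For $M=a+ma$,
$$Mv_1=v_2-yv_3-xv_4,\quad Mv_2=v_1+xv_3+yv_4,\quad Mv_3=v_4,\quad Mv_4=v_3 .$$
We give triangular bases.

* $x=0\ne y$: $v_1,\ v_2,\ v_3'=Mv_1=v_2-yv_3,\ v_4'=Mv_2=v_1+yv_4$. Pattern $1212$.
* $x=\epsilon y\ne0$, $\epsilon=\pm1$: $v_1$; $v_2'=v_1+\epsilon v_2$, with $Mv_2'=\epsilon v_1+v_2=\epsilon v_2'$; $v_3'=v_1-\epsilon v_2+2\epsilon yv_3$, with $Mv_3'=-\epsilon v_1+v_2-2yv_3=-\epsilon v_3'$; $v_4'=Mv_1$. Pattern $1\,\epsilon\,(-\epsilon)\,1$.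
* $x\ne0$, $x^2\ne y^2$: $v_1$; $v_2'=v_2+\frac yxv_1$; $v_3'=Mv_2'=v_1+\frac yxv_2+\frac{x^2-y^2}xv_3$; $v_4'=Mv_1$. Pattern $1221$.

At $\beta_1$, with pairs $\{1,3\},\{2,4\}$, take $m=x(E_{21}-E_{43})$, $x\ne0$. Then $Mv_1=v_3-xv_4$, $Mv_2=v_4$, $Mv_3=v_1+xv_2$, $Mv_4=v_2$. The triangular basis $v_1$, $v_2'=v_1+xv_2$, $v_3'=Mv_2'=v_3$, $v_4'=Mv_1$ shows the pattern $1221$. The weight space has dimension $1$ since neither pair is entirely to the left of the other.

At $\beta_2,\beta_3$, with pattern $1\,\epsilon\,(-\epsilon)\,1$, take $m=xE_{32}$, $x\ne0$. Then $Mv_2=\epsilon(v_2+xv_3)=:v_3'$ and $M$ swaps $v_1,v_4$; the basis $v_1,v_2,v_3',v_4$ shows $1221$. The weight space has dimension $1$ (two opposite signs). $\square$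

**Example.** For $p=q=2$ and $\alpha=1122$, $\mathfrak n$ is this plane. For $\gamma=1221$ the slice $S$ is the whole plane. For $\gamma=1212,\ 1{+}{-}1,\ 1{-}{+}1$, of codimension one, $d=1$ and $S$ is the single line of $\gamma$, since three distinct orbits of equal dimension are pairwise incomparable.

## 5. One-dimensional slices, and where counting lines stops

For each weight $\chi$ put $E_\chi:=S\cap\mathfrak n_\chi=S^{A_\chi}$. As $A$ acts on $\mathfrak n_\chi$ by all scalars, $E_\chi$ is a closed cone in a space of dimension $\le2$: it is $\{0\}$, a finite nonempty union of lines, or all of $\mathfrak n_\chi$.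

Theorem A is easy when $d=1$. Every component $\Gamma$ of the curve $S$ is closed and $A$-stable, so contains $0$. For $0\ne y\in\Gamma$ the orbit $Ay\subset\Gamma$ has dimension $1$, so $y$ lies in one weight space by (W) and $\Gamma=\mathbb Cy$. Thus $S$ is a union of $\ell$ lines and $\dim\mathcal H^0(IC(S))_0=\ell$. If $P_{\gamma,\alpha}=1$, then $\ell=1$ and the reduced scheme $S$ is a line. The cusp is excluded because it needs coordinates of proportional weights $2$ and $3$.

For general $d$ the natural first attempt is to count lines again. The hypothesis should force $S$ to contain exactly $d$ independent $A$-stable lines, and these should span the tangent space. This stops working at two places.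

First, on a plane $\mathfrak n_\chi\subset S$ there are infinitely many $A$-stable lines, so "the number of lines" has to be replaced, and it is not clear that the ranks $r_y$ are $1$ on the plane.

Second, and more seriously, even a perfect count does not give smoothness. On the cone $xz=y^2$ the torus $(\mathbb C^\times)^2$ acts with the pairwise non-proportional weights $2\varepsilon_1,\ \varepsilon_1+\varepsilon_2,\ 2\varepsilon_2$ on $x,y,z$. The stable lines in $S$ are the $x$- and $z$-axes, exactly $d=2$ of them. $S$ is smooth off $0$ and $IC(S)=\mathbb C_S$. Still, the projection of $S$ to the span of the two lines has degree $2$, and $S$ is singular. The difference from our situation is arithmetic: $2\varepsilon_1$ and $2\varepsilon_2$ are divisible by $2$, while our weights $\varepsilon_I-\varepsilon_J$ are primitive, and remain so after restriction to $A_\chi$. An invariant that sees divisibility is needed. It is the equivariant Euler class of $S$ at $0$, a polynomial on $\mathrm{Lie}\,A$. We compute it twice, once from the lines and planes (Section 7) and once through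 the degree of a projection (Section 9).

## 6. Equivariant cohomology of the punctured slice

**What is recalled.** For a torus $A$ acting on $S$, $D_A^b(S)$ is the equivariant constructible derived category, with its forgetful functor to $D^b(S)$ and the usual operations for equivariant maps. Whether a morphism is an isomorphism can be tested after forgetting. $H_A^*(S,\mathcal G)$ is a module over
$$R=H_A^*(pt)=\mathrm{Sym}(X(A)\otimes\mathbb C),\qquad X(A)\text{ in degree }2,$$
normalized so that the one-dimensional representation of weight $\chi$ has Euler class $\chi$. With $\varpi:S\to pt$ we put $H^*_{A,c}(S,\mathcal G)=H_A^*(pt,\varpi_!\mathcal G)$. We have $H_A^*(A/A_1,\mathcal G)=H_{A_1}^*(\mathcal G_y)$ for $y$ the base point, and a subtorus acting freely may be divided out. If $\mathcal V\in D^b_A(pt)$ has cohomology only in even degrees, of total dimension $r$, the spectral sequence from $R\otimes H^*(\mathcal V)$ to $H_A^*(\mathcal V)$ degenerates, and $H_A^*(\mathcal V)$ is free of rank $r$ over $R$, in even degrees.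

**Example.** Let $V$ be a representation with nonzero weights $\psi_1,\dots,\psi_N$ and $i:\{0\}\to V$. Then $i^!\mathbb C=\mathbb C[-2N]$, the map $H_A^*(i^!\mathbb C)\to H_A^*(V)=R$ is multiplication by $\psi_1\cdots\psi_N$, and $H_A^*(V\setminus0)=R/(\psi_1\cdots\psi_N)$. In particular $H_A^*(\mathbb C_\chi\setminus0)=R/\chi$. The idea for $S$ is to recover the product of weights from the punctured space.

**Fact (C) (contraction).** Let $V$ be an $A$-representation and $\lambda$ a cocharacter with only positive weights on $V$. Let $S\subset V$ be closed and $A$-stable with $0\in S$, $i:\{0\}\to S$, $\varpi:S\to pt$. For $\mathcal G\in D_A^b(S)$ the natural maps $\varpi_*\mathcal G\to i^*\mathcal G$ and $i^!\mathcal G\to\varpi_!\mathcal G$ are isomorphisms. Hence for every subtorus $A'\subset A$, $H^*_{A'}(S,\mathcal G)=H^*_{A'}(i^*\mathcal G)$ and $H^*_{A',c}(S,\mathcal G)=H^*_{A'}(i^!\mathcal G)$.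

*Proof.* Forget equivariance and extend $\mathcal G$ by zero to $V$. If the coordinates $z_j$ have $\lambda$-weights $k_j>0$, the homeomorphism $z_j\mapsto z_j|z_j|^{1/k_j-1}$ turns the action of $\lambda(\mathbb R_{>0})$ into scalar multiplication, because $r^{k_j}z_j$ goes to $r^{k_j}\,r^{1-k_j}\,z_j|z_j|^{1/k_j-1}$. Since $\mathcal G$ is $\lambda$-equivariant, its cohomology sheaves are locally constant on $\mathbb R_{>0}$-orbits, so $\mathcal G$ becomes conic. For conic complexes on a vector space both maps are isomorphisms (Kashiwara–Schapira, *Sheaves on Manifolds*, Prop. 3.7.5). $\square$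

We apply (C) to our slice $S$ with its $\lambda$; from now on $i:\{0\}\to S$. The next lemma says that the cohomology of $S\setminus0$, seen at the prime $(\chi)$, lives on $E_\chi$.

**Lemma 3.** (a) $H_A^*(S\setminus0,F)$ is killed by a product of weights of $\mathfrak n$. (b) Restriction $H_A^*(S\setminus0,F)_{(\chi)}\to H_A^*(E_\chi\setminus0,F)_{(\chi)}$ is an isomorphism (localization at the prime $(\chi)\subset R$).

*Proof.* Suppose $Z\subset\mathfrak n$ is locally closed and $A$-stable and a linear coordinate $\xi$ of weight $\pm\psi$ vanishes nowhere on $Z$. Then $\xi:Z\to\mathbb C^\times$ is equivariant, and $\psi\mapsto0$ in $H^2_A(\mathbb C^\times)=H^2_{\ker\psi}(pt)$, so $\psi\mapsto0$ in $H_A^2(Z)$. Hence $\psi:\mathcal G\to\mathcal G[2]$ is zero for every $\mathcal G\in D_A^b(Z)$. So is $\psi$ on $j_!\mathcal G$ for an inclusion $j:Z\to W$ into an $A$-stable $W$, and $\psi$ kills $H^*_A(W,j_!\mathcal G)$.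

(b) Let $\xi_1,\dots,\xi_N$ be the linear coordinates of weights $\psi_k\ne\chi$. The open complement of $E_\chi\setminus0$ in $S\setminus0$, with inclusion $j$, is filtered by the locally closed sets $Z_k=S\cap\{\xi_1=\dots=\xi_{k-1}=0,\ \xi_k\ne0\}$. By the long exact sequences of this filtration, $H_A^*(S\setminus0,j_!j^*F)$ is killed by $\prod\psi_k$. No $\psi_k$ is proportional to $\chi$, so $\prod\psi_k\notin(\chi)$, and this module vanishes after localization. Now use the triangle $j_!j^*F\to F\to g_*g^*F\to$ with $g:E_\chi\setminus0\to S\setminus0$.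

(a) Filter all of $S\setminus0$ in the same way, using all coordinates. $\square$

For $0\ne y\in E_\chi$ we have $\mathbb C^\times y\cong A/A_\chi$, and $F_y$ is even, so
$$H_A^*(\mathbb C^\times y,F)=H^*_{A_\chi}(F_y)\ \text{ is a free }R/\chi\text{-module of rank }r_y,\text{ in even degrees.}\tag{1}$$

The next lemma compares ranks along a line; it will be used at the clans $\beta_i$ of Lemma 2, with no hypothesis on $P$.

**Lemma 4.** If $\dim\mathfrak n_\chi=1$ and $\mathfrak n_\chi\subset S$, then $r_\alpha\ge r_y$ for $0\ne y\in\mathfrak n_\chi$.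

*Proof.* By (C), $H_A^*(S,F)=H_A^*(i^*F)$ is even and free of rank $r_\alpha$. From $\mathbb DF\cong F[2d]$ we get $i^!F=\mathbb D(i^*F)[-2d]$, which again has even cohomology, so $H_A^*(i^!F)$ is even. The long exact sequence
$$\cdots\to H_A^k(i^!F)\to H_A^k(S,F)\to H_A^k(S\setminus0,F)\to H_A^{k+1}(i^!F)\to\cdots$$
shows that $H_A^{ev}(S,F)\to H_A^{ev}(S\setminus0,F)$ is onto. Localize at $(\chi)$ and use Lemma 3(b) and (1): there is a surjection $R_{(\chi)}^{r_\alpha}\to(R_{(\chi)}/\chi)^{r_y}$. Reducing to the residue field gives $r_\alpha\ge r_y$. $\square$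

## 7. Factoring the Euler class into weights

This section extracts from $P_{\gamma,\alpha}=1$ the shape of every $E_\chi$ and the ranks on it.

**Lemma 5.** Suppose $P_{\gamma,\alpha}=1$. Then there are integers $k_\chi\ge0$ with $\sum_\chi k_\chi=d$ such that for every weight $\chi$ of $\mathfrak n$: $E_\chi$ is a linear subspace of dimension $k_\chi$, and $r_y=1$ for all $y\in E_\chi\setminus0$.

*Proof.* **Step 1 (the punctured slice has cyclic cohomology).** Now $i^*F=\mathbb C$ and $i^!F=\mathbb D(i^*F)[-2d]=\mathbb C[-2d]$. So $H_A^*(i^!F)\to H_A^*(S,F)$ is a map $R[-2d]\to R$, that is, multiplication by some $f\in\mathrm{Sym}^d$. If $f$ were $0$, then $R$ would embed in $H_A^*(S\setminus0,F)$, which is torsion by Lemma 3(a). So $f\ne0$, multiplication by $f$ is injective, and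
$$H_A^*(S\setminus0,F)\cong R/f,\tag{2}$$
cyclic and even. By Lemma 3(a) a product of weights kills $R/f$, so $f$ divides it. Distinct weights are non-associated primes of $R$, hence $f=\mathrm{const}\cdot\prod_\chi\chi^{k_\chi}$ with $\sum k_\chi=d$. By Lemma 3(b),
$$M_\chi:=H_A^*(E_\chi\setminus0,F)_{(\chi)}\cong R_{(\chi)}/\chi^{k_\chi}.$$

**Step 2 ($E_\chi$ is zero or a union of lines).** If $E_\chi=0$, then $M_\chi=0$ and $k_\chi=0$. If $E_\chi$ is a union of $\ell\ge1$ lines $\mathbb Cy_1,\dots,\mathbb Cy_\ell$, then by (1) $M_\chi$ is killed by $\chi$ and has length $\sum r_{y_i}\ge\ell\ge1$. But $R_{(\chi)}/\chi^{k_\chi}$ is killed by $\chi$ only if $k_\chi\le1$, and its length is $k_\chi$. So $k_\chi=1$, $\ell=1$ and $r_{y_1}=1$.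

**Step 3 ($E_\chi=\mathfrak n_\chi$ is a plane: inequalities).** We are in the situation of Lemma 2, and $\beta_1,\beta_2,\beta_3,\gamma_0\le\gamma$ because $\varphi(\mathfrak n_\chi)\subset Z_\gamma$. Let $r_0$ be the rank at $\gamma_0$ and $r_i$ the rank at $\beta_i$. The slice of $Z_\gamma$ at $\beta_i$ contains the line $\mathfrak n^{(\beta_i)}_{\chi'}$ of Lemma 2, as $O_{\gamma_0}\subset Z_\gamma$. Lemma 4, applied at $\beta_i$ in place of $\alpha$, gives
$$r_i\ge r_0\ge1\qquad(i=1,2,3).$$
Also $H_A^*(\mathfrak n_\chi\setminus0)=R/\chi^2$ acts on $H_A^*(\mathfrak n_\chi\setminus0,F)$, so $\chi^2$ kills $M_\chi$ and $k_\chi\le2$.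

**Step 4 (reduction to $\mathbb P^1$).** We want to compute the length $k_\chi$ of $M_\chi$. As $\chi$ is primitive, split $A=A_\chi\times\mathbb C^\times$ with $\chi$ the coordinate of $\mathbb C^\times$. This $\mathbb C^\times$ acts freely on $\mathfrak n_\chi\setminus0$ by scalars and $A_\chi$ acts trivially. So $F|_{\mathfrak n_\chi\setminus0}$ is the pullback of some $\bar F\in D^b_{A_\chi}(\mathbb P^1)$, with $A_\chi$ acting trivially on $\mathbb P^1$, and $H_A^*(\mathfrak n_\chi\setminus0,F)=H^*_{A_\chi}(\mathbb P^1,\bar F)$. Put $H=H^*_{A_\chi}(pt)$ and $\kappa=\mathrm{Frac}(H)$; then $R=H[\chi]$. On modules killed by $\chi^2$, an element $g_0+\chi g_1+\cdots\notin(\chi)$, with $0\ne g_0\in H$, becomes invertible once $g_0$ is, since $\chi$ is nilpotent there. So localizing at $(\chi)$ is $\otimes_H\kappa$. The residue field of $R_{(\chi)}$ is $\kappa$, so length is $\dim_\kappa$.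

**Step 5 (an Euler characteristic).** Let $p_1,p_2,p_3\in\mathbb P^1$ be the points of the three lines of Lemma 2, $U$ their complement, $j:U\to\mathbb P^1$. The preimage of $U$ in $\mathfrak n_\chi$ goes by $\varphi$ into the single orbit $O_{\gamma_0}$, so the cohomology sheaves of $\bar F|_U$ are local systems in even degrees, of total rank $r_0$. An $A_\chi$-equivariant sheaf on a space with trivial action of the connected group $A_\chi$ is just a sheaf. So for a local system $L$ on $U$ we have $H^*_{A_\chi}(\mathbb P^1,j_!L)=H\otimes H^*_c(U,L)$. Define the $\kappa$-*Euler characteristic* of a complex as $\dim_\kappa$ of the even part of its equivariant cohomology tensored with $\kappa$, minus that of the odd part. It is additive in triangles, since $H$ is even and $\otimes_H\kappa$ is exact. For $j_!L$ it equals $\chi_c(U)\operatorname{rk}L=(2-3)\operatorname{rk}L=-\operatorname{rk}L$. By the truncation triangles of $\bar F|_U$, all with even shifts, $j_!\bar F|_U$ contributes $-r_0$. Each stalk $\bar F_{p_i}$ is even and contributes $r_i$. Now the triangle $j_!\bar F|_U\to\bar F\to\bigoplus_i\bar F_{p_i}\to$,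 together with the vanishing of the odd part of $M_\chi$ (by (2)), gives
$$k_\chi=\dim_\kappa M_\chi=-r_0+r_1+r_2+r_3\ \ge\ 2r_0\ \ge\ 2.\tag{3}$$
Hence $k_\chi=2$ and $r_0=1$. Then $r_1+r_2+r_3=3$ with all $r_i\ge1$, so all $r_i=1$. $\square$

The inequality $r_i\ge r_0$ is essential in (3). The bound $k_\chi\le2$ alone would allow, numerically, $r_0=2$ and $r_1=r_2=r_3=1$, which gives $-2+3=1$. This is why the second half of Lemma 2 was needed.

**Example (the quadric cone, continued).** For $\gamma=1212$, $\alpha={+}{-}{-}{+}$, $S=\{m_{42}m_{21}+m_{43}m_{31}=0\}$ contains all four coordinate axes, and these are the four weight spaces. If $P_{\gamma,\alpha}=1$, Lemma 5 would give $\sum k_\chi=4$, but $d=3$. So $P_{\gamma,\alpha}\ne1$, in agreement with the singularity.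

## 8. Induction: the slice is smooth away from the origin

Fix $\gamma$. We prove "$P_{\gamma,\alpha}=1\Rightarrow Z_\gamma$ is smooth at $a_\alpha$" by induction on $d=\dim O_\gamma-\dim O_\alpha$. If $d=0$, then $\alpha=\gamma$ and there is nothing to prove. Let $d\ge1$ and $P_{\gamma,\alpha}=1$; assume the statement for smaller $d$. The induction covers all $(\alpha,\gamma)$ with smaller $d$, but it needs $P_{\gamma,\beta}=1$ as input, and Lemma 5 supplies this only for the $\beta$ met by the $E_\chi$. The step below shows that these suffice.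

**Step 6 ($S\setminus0$ is smooth).** Let $y\in E_\chi\setminus0$ and $\varphi(y)\in O_\beta$. By Lemma 5, $r_y=r_\beta=1$, so $P_{\gamma,\beta}=1$, and $\dim O_\beta>\dim O_\alpha$ by Section 3. By induction $Z_\gamma$ is smooth at $a_\beta$, hence on $O_\beta$, hence $S$ is smooth at $y$. Now let $\Sigma$ be the singular locus of $S$, closed and $A$-stable, and suppose $\Sigma\not\subset\{0\}$. Then $(\Sigma\setminus0)/\lambda(\mathbb C^\times)$ is a nonempty closed subvariety of a weighted projective space, so by Borel's fixed point theorem $A$ has a fixed point on it. That is, there is $y\in\Sigma\setminus0$ with $Ay\subset\lambda(\mathbb C^\times)y$, so $\dim Ay\le1$. By (W), $y\in S\cap\mathfrak n_\chi=E_\chi$ for some $\chi$, where $S$ is smooth: a contradiction.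

**Step 7 ($F=\mathbb C_S$, and $S$ is irreducible).** This step makes ordinary cohomology of $S$ available. On $S\setminus0$ we have $F=\mathbb C$. The natural map $\mathbb C_S\to\mathcal H^0(F)\to F$ is an isomorphism: this is clear off $0$, and at $0$ the stalk $F_0$ is $\mathbb C$ in degree $0$ while $\mathcal H^0(F)_0$ contains the constants. Next, each irreducible component of $S$ is closed, nonempty and $A$-stable, so it contains $0$. If there were two or more, then $\mathcal H^0(F)_0=(j_*\mathbb C)_0$, with $j$ the inclusion of the smooth locus, would have dimension at least $2$, because near $0$ the smooth locus is a disjoint union of nonempty open pieces of the components. So $S$ is irreducible.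

## 9. A finite projection whose degree is a content

**Step 8 (the projection).** We construct a finite map from $S$ to an affine space of the same dimension. Let $E=\bigoplus_\chi E_\chi\subset\mathfrak n$, so $\dim E=\sum k_\chi=d$ by Lemma 5. Choose an $A$-stable complement $C$ of $E$ in $\mathfrak n$ and let $\pi:S\to E$ be the projection along $C$. The set $S\cap C=\pi^{-1}(0)$ is closed and $A$-stable. If it were not $\{0\}$, the fixed point argument of Step 6 would give a nonzero point of $S\cap C$ in a single weight space, so in $E_\chi\cap C=0$. Hence $\pi^{-1}(0)=\{0\}$. The ring $\mathbb C[S]$ is graded by $\lambda$, with its linear coordinates in positive degrees and degree-$0$ part $\mathbb C$, and $\mathbb C[S]/(\pi^*E^*)$ is finite-dimensional. By graded Nakayama, $\mathbb C[S]$ is a finite $\mathbb C[E]$-module. So $\pi$ is finite, and surjective as $\dim S=\dim E=d$. Let $\delta\ge1$ be its degree. On the cone of Section 5 one gets $\delta=2$; here we show $\delta=1$.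

**Step 9 (Euler class and degree).** We relate $\delta$ to an Euler class of $S$. Since $F=\mathbb C_S$ and $i^!F=\mathbb C[-2d]$, (C) shows for each subtorus $A'\subset A$ that $H^*_{A',c}(S)=H^*_{A'}(i^!\mathbb C_S)$ is free over $H^*_{A'}(pt)$ on one generator $u_S$ of degree $2d$, and $H^{2d}_{A',c}(S)=H^{2d}_c(S)=\mathbb C$. Normalize by $\int_Su_S=1$; restriction from $A$ to $A'$ then respects $u_S$. Let $f_S\in R$ be the image of $u_S$ in $H_A^*(S)=R$. For a representation $V$ of $A$, let $u_V\in H^{2\dim V}_{A,c}(V)$ be the generator with $\int_Vu_V=1$, the Thom class; its image $f_V\in H_A^*(V)=R$ is the product of the weights of $V$. The map $\pi$ is proper of degree $\delta$, so $\int_S\pi^*u_E=\delta$ and $\pi^*u_E=\delta u_S$. Mapping to $H_A^*$, where $\pi^*:H_A^*(E)=R\to R=H_A^*(S)$ is the identity, gives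
$$\delta f_S=f_E=\prod_\chi\chi^{k_\chi}.\tag{4}$$

**Step 10 (dividing by one weight).** As $d\ge1$, fix $\chi=\varepsilon_I-\varepsilon_J$ with $E_\chi\ne0$, put $k=k_\chi$, and let $g:E_\chi\hookrightarrow S$. Write $g^*u_S=h\,u_{E_\chi}$ with $h\in R$. Passing to $H_A^*$ gives $f_S=h\chi^k$, so by (4)
$$\delta h=\prod_{\chi'\ne\chi}\chi'^{\,k_{\chi'}}.\tag{5}$$

**Step 11 ($h$ on $A_\chi$, computed at a smooth point).** We compute $h|_{A'}$ for $A'=A_\chi$ a second time, using that $S$ is smooth off $0$. Restrict all classes to $A'$. Let $S^\circ=S\setminus0$, $E^\circ=E_\chi\setminus0=(S^\circ)^{A'}$ and $g^\circ:E^\circ\to S^\circ$. Now $S^\circ$ is smooth, and $E^\circ$, the fixed locus of a torus, is a smooth closed subvariety with $T_yE^\circ=(T_yS)^{A'}$. Take $y\in E^\circ$, $\iota:\{y\}\to E^\circ$, and $N=T_yS/T_yE^\circ$, an $A'$-representation with only nonzero weights. Consider the Gysin classes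
$$[y]_{E^\circ}=\iota_*1\in H^{2k}_{A',c}(E^\circ),\qquad [y]_{S^\circ}=g^\circ_*\iota_*1\in H^{2d}_{A',c}(S^\circ).$$
By the self-intersection formula (applied to the finite-dimensional smooth approximations of the Borel constructions) and the projection formula,
$$g^{\circ*}[y]_{S^\circ}=g^{\circ*}g^\circ_*(\iota_*1)=e(N_{E^\circ/S^\circ})\cdot\iota_*1=\iota_*\bigl(\iota^*e(N_{E^\circ/S^\circ})\bigr)=e(N)\,[y]_{E^\circ},$$
where $e(N)$ is the product of the $A'$-weights of $N$. The extensions by zero $H^*_{A',c}(S^\circ)\to H^*_{A',c}(S)$ and $H^*_{A',c}(E^\circ)\to H^*_{A',c}(E_\chi)$ commute with restriction to $E_\chi$, by base change, as $g^{-1}(S^\circ)=E^\circ$. The image of $[y]_{S^\circ}$ in $H^{2d}_{A',c}(S)=\mathbb C$ has integral $1$, so it is $u_S$; likewise the image of $[y]_{E^\circ}$ is $u_{E_\chi}$. Hence $g^*u_S=e(N)\,u_{E_\chi}$ in $H^*_{A',c}(E_\chi)$, which is free on $u_{E_\chi}$, so $h|_{A'}=e(N)$. With (5),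
$$\delta\cdot\prod_{\nu\in\mathrm{wt}(N)}\nu=\prod_{\chi'\ne\chi}(\chi'|_{A'})^{k_{\chi'}}\qquad\text{in }\mathrm{Sym}_{\mathbb Z}X(A').\tag{6}$$

**Step 12 (contents).** We now compare divisibility on the two sides of (6). As $A'$-representations $T_yS\subset T_y\mathfrak n\cong\mathfrak n$, and the weights of $N$ are nonzero. So every linear form in (6) is the restriction to $A'$ of a weight $\chi'=\varepsilon_{K'}-\varepsilon_L$ of $\mathfrak n$ with $\chi'\ne\chi$. Also $\chi'\ne-\chi$, since $-\chi$ is not a weight. So $\{K',L\}\neq\{I,J\}$. The group $X(A')=X(A)/\mathbb Z(\varepsilon_I-\varepsilon_J)$ is free on the set of blocks with $I$ and $J$ identified. Hence $\chi'|_{A'}$ is a difference of two distinct basis elements, a primitive linear form over $\mathbb Z$. By Gauss's lemma both products in (6) are polynomials of content $1$. Comparing contents gives $\delta=1$.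

It is instructive to see (6) on the cone $xz=y^2$, with $\chi=2\varepsilon_1$ and $A'$ the identity component of $\ker\chi$, on which $\varepsilon_1=0$. At a nonzero point of the $x$-axis the normal space $N$ is the $y$-direction, of weight $\varepsilon_2$ on $A'$, and the right side is $2\varepsilon_2$. The equation reads $2\cdot\varepsilon_2=2\varepsilon_2$: the factor $\delta=2$ is the content of a non-primitive weight.

**Step 13 (smoothness at $0$).** $S$ is integral, and $\pi:S\to E\cong\mathbb A^d$ is finite, surjective and of degree $1$, hence birational. Since $\mathbb A^d$ is normal, $\pi$ is an isomorphism. Thus $S$ is smooth at $0$, so $Z_\gamma$ is smooth at $a_\alpha$, so $Y_\gamma$ is smooth on $\mathcal O_\alpha$. This completes the induction and the proof of Theorem A. $\blacksquare$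

## 10. Orbits above $\mathcal O_\alpha$, and partial flag varieties

**Corollary 1.** For $\alpha\le\gamma$ the following are equivalent: (i) $P_{\gamma,\alpha}(1)=1$; (ii) $P_{\gamma,\alpha}=1$; (iii) $P_{\gamma,\beta}=1$ for all $\alpha\le\beta\le\gamma$; (iv) $Y_\gamma$ is smooth on $\mathcal O_\alpha$.

*Proof.* (i)$\Leftrightarrow$(ii) was noted in Section 2, and (ii)$\Leftrightarrow$(iv) is Theorem A. For (iv)$\Rightarrow$(iii), the smooth locus of $Y_\gamma$ is open and $K$-stable and contains $\mathcal O_\alpha\subset\overline{\mathcal O_\beta}$. So it meets $\mathcal O_\beta$, hence contains it, and $P_{\gamma,\beta}=1$ by the easy direction. (iii)$\Rightarrow$(ii) is the case $\beta=\alpha$. $\square$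

**Corollary 2.** Let $Q\supset B$ be a parabolic subgroup. A $K$-orbit closure $Y$ in $G/Q$ is smooth at a point if and only if the $IC$ stalk of $Y$ there is $\mathbb C$ in degree $0$.

*Proof.* The preimage of $Y$ under $G/B\to G/Q$ is $K$-stable and closed, and it is irreducible because the fibers $Q/B$ are. As $K$ has finitely many orbits on $G/B$, this preimage is some $Y_\gamma$. The map $Y_\gamma\to Y$ is a smooth surjection. So $Y$ is smooth at $x$ if and only if $Y_\gamma$ is smooth at a point over $x$, and the $IC$ stalks at the two points agree. Apply Theorem A at the orbit of that point, using that the stalk is $\mathbb C$ in degree $0$ exactly when the polynomial is $1$. $\square$
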